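\title{Thick embeddings of bounded-degree simplicial complexes in boxes and balls}

\begin{abstract}
An embedding of a simplicial complex in $\mathbb{R}^n$ is $1$-thick if simplices with no common vertex have images at distance at least $1$. We prove a conjecture of Gromov and Guth: for $n\ge 2k+1$, every $k$-dimensional complex with $N$ simplices, in which each vertex lies in at most $L$ simplices, has a $1$-thick embedding into a ball of radius $C(n,L)N^{1/(n-k)}$. The proof gives embeddings into boxes and a bounded-multiplicity version for all $n\ge k+1$. It places the vertices greedily on a lattice, maps each simplex into boundedly many axis-parallel $k$-flats, and ends with a periodic perturbation. Complexes with the topological overlap property show that the bounds are sharp up to constants.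
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $X$ be a finite simplicial complex. Simplices are closed and may have any dimension. Two simplices of $X$ are \emph{non-adjacent} if they share no vertex, that is, if they are disjoint. A topological embedding $I\colon X\to\mathbb{R}^n$ is \emph{$\rho$-thick} if the distance between $I(\Delta_1)$ and $I(\Delta_2)$ is at least $\rho$ whenever $\Delta_1$ and $\Delta_2$ are non-adjacent. By compactness every embedding is $\rho$-thick for some $\rho>0$, and a dilation makes it $1$-thick. The question is therefore one of size: how large must a ball be to contain a $1$-thick copy of $X$?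

Suppose that $X$ has $N$ simplices and that each vertex lies in at most $L$ of them, counting itself. Volume gives a first constraint. There are at least $N/L$ vertices, each joined to at most $L-1$ others, so at least $N/L^2$ vertices are pairwise non-adjacent. The open balls of radius $1/2$ about their images are disjoint, and a $1$-thick embedding into a ball of radius $R$ forces $(2R+1)^n\ge N/L^2$. For a set of $N$ points this order of magnitude is attained by a cubical grid. It is also attained by a path that snakes through such a grid, because two unit edges of the grid with no common endpoint are at distance at least $1$.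

A complex of dimension $k$ need not be so easy to fold. Imagine that, however the vertices are placed, a fixed fraction of the $k$-simplices stretches across the ball in all $k$ directions. The unit neighborhood of such a simplex has volume of order $R^k$, these neighborhoods overlap boundedly often, and so $NR^k$ is at most of order $R^n$. This heuristic suggests $R\approx N^{1/(n-k)}$ as the answer in the worst case. Some restriction on $n$ is needed for an embedding to exist at all, and $n\ge 2k+1$ is the range in which general position provides one. This is the conjecture posed by Gromov and Guth \cite{GG}: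

\begin{quote}
\emph{Let $X$ be a $k$-dimensional simplicial complex with $N$ simplices in which each vertex lies in at most $L$ simplices, and let $n\ge 2k+1$. Then $X$ has a $1$-thick embedding into the $n$-dimensional ball of radius $R\le C(n,L)N^{1/(n-k)}$, where $C(n,L)$ depends only on $n$ and $L$.}
\end{quote}

The background is as follows. For graphs with $N$ simplices and degree at most $d$, and for any $n\ge3$, the Kolmogorov--Barzdin construction gives a $1$-thick embedding into a ball of radius $C(n,d)N^{1/(n-1)}$. For general $k$ and $n\ge 2k+1$, a complex with $N$ vertices has a $1$-thick embedding into a ball of radius $C(n,L)N^{1/(n-k)}(\log N)^{2k+2}$. We prove the conjecture, in a form with boxes in place of balls.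

Throughout Sections~\ref{sec:intro}--\ref{sec:embed}, $X$ is a finite simplicial complex of dimension at most $k$ with $N\ge1$ simplices, and each vertex lies in at most $L$ simplices. We write $[m]=\{1,\dots,m\}$. A \emph{box} is a product of $n$ compact intervals, and its \emph{sides} are their lengths. An \emph{integer unit cube} is a set $z+[0,1]^n$ with $z\in\mathbb{Z}^n$. A map from $X$ is \emph{PL} if it is affine on each simplex of some subdivision of $X$.

\begin{theorem}\label{thm:main}
Let $n\ge 2k+1$, and let $R_1,\dots,R_n\ge1$ be integers such that
\begin{equation}\label{eq:product}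
\prod_{i\in B}R_i\ge N\qquad\text{for every } B\subset[n]\text{ with }|B|=n-k .
\end{equation}
Then $X$ has a $1$-thick PL embedding into a box with sides $CR_1,\dots,CR_n$, where $C=C(n,L)$.
\end{theorem}

If $R_1\le\dots\le R_n$, then \eqref{eq:product} is the single inequality $R_1\cdots R_{n-k}\ge N$.

\begin{corollary}\label{cor:ball}
For $n\ge 2k+1$, the complex $X$ has a $1$-thick embedding into a ball of radius $C'(n,L)N^{1/(n-k)}$. In particular, the conjecture holds.
\end{corollary}

\begin{proof}
Take every $R_i$ equal to $R=\lceil N^{1/(n-k)}\rceil\le 2N^{1/(n-k)}$. The box is a cube of side $CR$, and it lies in a ball of radius $\sqrt n\,CR\le 2\sqrt n\,C\,N^{1/(n-k)}$.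
\end{proof}

The exponent is produced by a statement that does not mention embeddings and holds in a wider range of dimensions.

\begin{theorem}\label{thm:mult}
Let $n\ge k+1$, and let $R_1,\dots,R_n\ge1$ be integers satisfying \eqref{eq:product}. There is a PL map $f\colon X\to\prod_i[1,R_i]$ such that each integer unit cube meets $f(\Delta)$ for at most $C(n,L)$ simplices $\Delta$ of $X$. In particular, this holds in a cube of side $\lceil N^{1/(n-k)}\rceil$.
\end{theorem}

Both theorems are sharp up to constants.

\begin{theorem}\label{thm:converse}
For each $k\ge0$ there are $L_k,c_k>0$ and complexes $X_1,X_2,\dots$ of dimension $k$, with $N_s\to\infty$ simplices and each vertex in at most $L_k$ simplices, such that for every $n\ge k+1$ the following hold.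
\begin{enumerate}
\item If $X_s$ has a $1$-thick embedding into a box with sides $S_1\le\dots\le S_n$, then $\prod_{i=1}^{n-k}(nS_i+1)\ge c_kN_s$. In particular, a $1$-thick embedding into a ball of radius $R$ forces $R\ge c(n,k)N_s^{1/(n-k)}$ for $s$ large.
\item If $X_s$ has a continuous map to such a box in which every integer unit cube meets the images of at most $P$ simplices, then $P\prod_{i=1}^{n-k}(S_i+2)\ge c_kN_s$.
\end{enumerate}
\end{theorem}

For example, if $X_s$ embeds $1$-thickly into a box with sides $CR_1\le\dots\le CR_n$ and all $R_i\ge1$, then $nCR_i+1\le(nC+1)R_i$, so part (1) gives $R_1\cdots R_{n-k}\ge c_k(nC+1)^{-(n-k)}N_s$. Thus \eqref{eq:product} is necessary up to a constant factor for these complexes.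

The proof of Theorems~\ref{thm:main} and~\ref{thm:mult} has three steps. We attach a lattice point $p_v$ to each vertex $v$, chosen greedily so that certain mixed coordinate vectors repeat boundedly often (Section~\ref{sec:greedy}). We map each simplex rectilinearly, so that its image lies in boundedly many axis-parallel $k$-flats, which are named by those coordinate vectors (Section~\ref{sec:map}); this proves Theorem~\ref{thm:mult}. Finally we subdivide at unit scale and perturb in a way that depends only on $n$ and $L$ (Section~\ref{sec:embed}). Section~\ref{sec:graphs} carries out the first two steps by hand for graphs in $\mathbb{R}^3$. Beyond elementary facts on polytopes, these sections use only the triangulation of a polyhedral complex without new vertices. Theorem~\ref{thm:converse}, proved in Section~\ref{sec:lower}, rests on a theorem of Evra and Kaufman \cite{EK}.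

\section{Graphs in three-space}\label{sec:graphs}

Let $k=1$ and $n=3$, let $R^2\ge N$, and let us draw the edges of a graph $X$ in $[1,R]^3$ so that each integer unit cube meets boundedly many of them. If the edges are straight segments, the question of which cubes an edge meets depends on both endpoints in a continuous way. We use paths along lattice lines instead, for which the question is combinatorial.

Call one end of each edge its \emph{lower} end and the other its \emph{upper} end. Place each vertex $v$ at a point $p_v\in[R]^3$; distinct vertices may share a point. Draw the edge with lower end $u$ and upper end $v$, where $p_u=(a_1,a_2,a_3)$ and $p_v=(b_1,b_2,b_3)$, as the path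
\begin{equation}\label{eq:path}
(b_1,b_2,b_3)\to(a_1,b_2,b_3)\to(a_1,a_2,b_3)\to(a_1,a_2,a_3).
\end{equation}
Its three segments lie on the axis-parallel lines named by the pairs $(b_2,b_3)$, $(a_1,b_3)$ and $(a_1,a_2)$. The cube $z+[0,1]^3$ meets the middle segment only if $a_1\in\{z_1,z_1+1\}$ and $b_3\in\{z_3,z_3+1\}$, which leaves four possible pairs; the same holds for the other two segments. So it suffices to place the vertices so that each of the three pairs takes each value for boundedly many edges. There are $R^2\ge N$ values, so there is room on average.

We place the vertices one at a time. The pair $(b_2,b_3)$ depends on one vertex. Forbid the next vertex to have coordinates $(y_2,y_3)$ if at least $9$ edges already have their upper end placed with these coordinates. Since there are at most $R^2$ edges, this forbids at most $R^2/9$ pairs, a fraction $1/9$ of the grid, and the count for a given pair stays below $9+L$. The pair $(a_1,a_2)$ costs another $1/9$.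

The mixed pair $(a_1,b_3)$ is the difficulty. Let $\gamma(y_1,y_3)$ be the number of edges with both ends placed and $(a_1,b_3)=(y_1,y_3)$. When we place the upper end of an edge whose lower end is already fixed, $a_1$ is no longer ours to choose, and we have only $R$ options for $b_3$. All of them could be heavily used, if many edges have their lower end in the plane $\{x_1=a_1\}$. So planes must be controlled as well as lines. Let $\alpha(y_1)$ be the number of edges whose lower end is placed with first coordinate $y_1$, and $\beta(y_3)$ the number of edges whose upper end is placed with third coordinate $y_3$. Put $\Lambda=4L(L+4)$ and impose two more rules on the next vertex $x$.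
\begin{itemize}
\item \emph{Planes.} The first coordinate $y_1$ of $p_x$ must have $\alpha(y_1)<4R$, and the third coordinate $y_3$ must have $\beta(y_3)<4R$. Since $\sum\alpha\le R^2$ and $\sum\beta\le R^2$, each condition forbids at most $R/4$ values. Placing $x$ raises a count by at most $L$, so $\alpha,\beta<4R+L\le(L+4)R$ at all times.
\item \emph{Lines.} For each edge at $x$ whose other end is placed, the resulting pair $(a_1,b_3)$ must have $\gamma(a_1,b_3)<\Lambda$. If $x$ is the upper end, then $\sum_{y_3}\gamma(a_1,y_3)\le\alpha(a_1)\le(L+4)R$, so at most $R/(4L)$ values of $b_3$ are forbidden. If $x$ is the lower end, the same bound for $a_1$ follows from $\sum_{y_1}\gamma(y_1,b_3)\le\beta(b_3)$. There are at most $L$ edges at $x$, so this rule forbids a fraction at most $1/4$.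
\end{itemize}
The forbidden fractions add up to at most $\frac29+\frac24+\frac14<1$, so a position for $x$ exists, and $\gamma<\Lambda+L$ to the end.

The example contains the method. The counts form a hierarchy (the whole space, planes, lines); a bound at one level limits the number of heavily used positions at the next; and the thresholds grow from level to level so that each rule forbids only a small fraction of the grid.

\section{Spreading the vertices}\label{sec:greedy}

In the example each edge had a lower and an upper end. For a simplex we need an order of its vertices that is inherited by its faces, and a bounded set of names for the roles that a vertex can play. A coloring provides both. Each vertex has at most $L-1$ neighbors, so coloring the vertices one at a time gives a map $\chi$ from the vertices to $[L]$ in which the ends of every edge have different colors. The vertices of a simplex $\tau$ then have distinct colors. Let $\chi(\tau)\subset[L]$ be the set of these colors and, for $j\in\chi(\tau)$, let $\tau_j$ be the vertex of $\tau$ of color $j$.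

In this section $R_1,\dots,R_n\ge1$ are arbitrary integers. For $E\subset[n]$ let $\Gamma_E=\prod_{i\in E}[R_i]$, and let $\Gamma=\Gamma_{[n]}$.

A \emph{pattern} is a pair $\pi=(B,\kappa)$ with $B\subset[n]$ and $\kappa\colon B\to[L]$. There are $(L+1)^n$ patterns, since each $i\in[n]$ is either left out or given a color. A simplex $\tau$ \emph{fits} $\pi$ if $\kappa(B)\subset\chi(\tau)$. Given points $p_v\in\Gamma$, the \emph{$\pi$-address} of a simplex $\tau$ that fits $\pi$ is
\[
y_\pi(\tau)=\big((p_{\tau_{\kappa(i)}})_i\big)_{i\in B}\in\Gamma_B :
\]
for each $i\in B$, read the $i$-th coordinate of the vertex of color $\kappa(i)$. The pair $(a_1,b_3)$ of Section~\ref{sec:graphs} is the address for $B=\{1,3\}$, $\kappa(1)=\chi(u)$, $\kappa(3)=\chi(v)$.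

If the $p_v$ were independent and uniform in $\Gamma$, a simplex that fits $\pi$ would have a given address with probability $1/|\Gamma_B|$, so the expected number of simplices with this address would be at most $N/|\Gamma_B|$. We want a bound of this order for all addresses at once. An address that occurs is used at least once, so the right target is
\[
\mu_B=\max\Big(1,\;N\Big/\prod_{i\in B}R_i\Big).
\]
For $B'\subset B$ we have
\begin{equation}\label{eq:mu}
\mu_{B'}\le\mu_B\prod_{i\in B\setminus B'}R_i ,
\end{equation}
because the right side equals $\max\big(\prod_{i\in B\setminus B'}R_i,\;N/\prod_{i\in B'}R_i\big)$.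

\begin{lemma}\label{lem:greedy}
There are a constant $C_1=C_1(n,L)$ and points $p_v\in\Gamma$, one for each vertex $v$ of $X$, such that for every pattern $\pi=(B,\kappa)$ and every $y\in\mathbb{Z}^B$, at most $C_1\mu_B$ simplices of $X$ fit $\pi$ and have $\pi$-address $y$.
\end{lemma}

\begin{proof}
Let $M=L(L+1)^n$, $K=2M+1$ and $H_b=LK^b$ for $0\le b\le n$. We place the vertices one at a time, in any order. At a given moment, a simplex $\tau$ is \emph{complete} for $\pi=(B,\kappa)$ if it fits $\pi$ and the vertices $\tau_{\kappa(i)}$, $i\in B$, have all been placed; its $\pi$-address is then defined. Let $N_\pi(y)$ be the number of simplices that are complete for $\pi$ and have $\pi$-address $y$. We maintain the invariant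
\begin{equation}\label{eq:inv}
N_\pi(y)\le 2H_{|B|}\,\mu_B\qquad\text{for all }\pi=(B,\kappa)\text{ and }y\in\mathbb{Z}^B .
\end{equation}
For $B=\emptyset$ every simplex is always complete, there is one address, and the count is $N=\mu_\emptyset\le 2H_0\mu_\emptyset$. For $B\ne\emptyset$ all counts are $0$ at the start.

Suppose that \eqref{eq:inv} holds and that $v$ is the next vertex. Call $y$ \emph{full} for $\pi$ if, at this moment, $N_\pi(y)\ge H_{|B|}\mu_B$. Call a pair $(\pi,\tau)$ \emph{active} if $\tau$ is not complete for $\pi$ now but will be once $v$ is placed. Then $v\in\tau$, so there are at most $L(L+1)^n=M$ active pairs. We require that, for every active pair, the address $y_\pi(\tau)$ created by the choice of $p_v$ is not full.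

Fix an active pair, with $\pi=(B,\kappa)$. Let $E=\kappa^{-1}(\chi(v))$, which is nonempty, let $B'=B\setminus E$ and $\pi'=(B',\kappa|_{B'})$. The address of $\tau$ will be $(y',y'')$, where $y'=y_{\pi'}(\tau)$ is already determined and $y''\in\Gamma_E$ is the restriction of $p_v$ to $E$. A simplex that is complete for $\pi$ with address $(y',y'')$ is complete for $\pi'$ with address $y'$, and different $y''$ count different simplices. Hence
\[
\sum_{y''\in\Gamma_E}N_\pi(y',y'')\le N_{\pi'}(y')\le 2H_{|B'|}\mu_{B'} .
\]
By \eqref{eq:mu} and $|E|\ge1$, the number of $y''$ for which $(y',y'')$ is full is at most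
\[
\frac{2H_{|B'|}\,\mu_{B'}}{H_{|B|}\,\mu_B}\le\frac{2}{K^{|E|}}\prod_{i\in E}R_i\le\frac2K\,|\Gamma_E| .
\]
So this pair forbids at most a fraction $2/K$ of the points of $\Gamma$, and all active pairs together forbid at most a fraction $2M/K<1$. Choose for $p_v$ a point that is not forbidden.

After this choice, $N_\pi(y)$ has grown only if $y=y_\pi(\tau)$ for an active pair $(\pi,\tau)$. Such a $y$ was not full, and the growth is at most the number $L$ of simplices that contain $v$. The new count is less than $H_{|B|}\mu_B+L\le 2H_{|B|}\mu_B$, so \eqref{eq:inv} persists. When all vertices are placed, every simplex that fits $\pi$ is complete for it, and \eqref{eq:inv} gives the lemma with $C_1=2H_n$.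
\end{proof}

We shall apply the lemma only with $|B|=n-k$. The smaller sets $B'$ are carried along because the step for $B$ draws on the bound for $B'$. The degree bound $L$ enters three times: in the coloring, in the number of rules that one vertex must obey, and in the growth of a count at one step.

\section{The rectilinear map}\label{sec:map}

From now on $n\ge k+1$, and the points $p_v$ are those of Lemma~\ref{lem:greedy}. We realize $X$ in the usual way: $|X|$ is the set of points $x=\sum_v t_v(x)\,v$ in the real vector space with the vertices as basis, where $t_v(x)\ge0$, $\sum_v t_v(x)=1$, and the vertices with $t_v(x)>0$ span a simplex.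

\subsection{Definition of the map}

We want a map that extends the path \eqref{eq:path} to simplices, agrees on common faces, and moves at most $m$ coordinates at a time on an $m$-simplex. The device is to compare two partitions of the interval $[0,1]$: a fixed one, with a piece for each coordinate of $\mathbb{R}^n$, and a moving one, with a piece for each vertex of the simplex.

The fixed pieces are $I_i=[\frac{i-1}n,\frac in]$ for $i\in[n]$. For the moving pieces, let $T_0=0$ and
\[
T_j(x)=\sum_{\chi(v)\le j}t_v(x),\qquad U_j(x)=[T_{j-1}(x),T_j(x)],\qquad j\in[L].
\]
The functions $T_j$ are linear, and $0=T_0\le T_1\le\dots\le T_L=1$ on $|X|$. If $x$ lies in the simplex $\tau$, then $U_j(x)$ has length $t_{\tau_j}(x)$ for $j\in\chi(\tau)$ and length $0$ otherwise. Define, for $x\in\tau$,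
\begin{equation}\label{eq:f}
f_i(x)=n\sum_{j\in\chi(\tau)}(p_{\tau_j})_i\,\big|U_j(x)\cap I_i\big|,\qquad i\in[n],
\end{equation}
where $|\cdot|$ is length. In words: $x$ defines the step function on $[0,1]$ with value $p_{\tau_j}$ on $U_j(x)$, and $f_i(x)$ is the average of its $i$-th coordinate over $I_i$. A vertex with $t_{\tau_j}(x)=0$ contributes nothing, so \eqref{eq:f} does not depend on the simplex $\tau$ containing $x$, and $f=(f_1,\dots,f_n)$ is defined on $|X|$. The weights $n|U_j(x)\cap I_i|$, $j\in\chi(\tau)$, sum to $1$, so $f(|X|)\subset\prod_i[1,R_i]$.

On an edge with ends $u,v$ and $\chi(u)<\chi(v)$, the point $x=su+(1-s)v$ has the step function with value $p_u$ on $[0,s]$ and $p_v$ on $[s,1]$. While $s$ crosses $I_i$, the coordinate $f_i$ moves linearly from $(p_v)_i$ to $(p_u)_i$ and the others stand still. For $n=3$ this is the path \eqref{eq:path}. On an $m$-simplex the step function has at most $m$ jumps, and $f_i$ can vary only while a jump is inside $I_i$. Figure~\ref{fig:triangle} shows a triangle. The three small triangles there are collapsed into lines, so $f$ is in general far from injective; this does no harm, since we ask of $f$ only bounded multiplicity.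

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.1]
\draw[thick] (0,0)--(0,3)--(3,3)--cycle;
\draw (0,1)--(1,1)--(1,3);
\draw (0,2)--(2,2)--(2,3);
\node at (0.37,0.84) {\footnotesize $(*,c_2,c_3)$};
\node at (0.5,1.5) {\footnotesize $(*,*,c_3)$};
\node at (0.5,2.5) {\footnotesize $(*,b_2,*)$};
\node at (1.37,1.84) {\footnotesize $(a_1,*,c_3)$};
\node at (1.5,2.5) {\footnotesize $(a_1,*,*)$};
\node at (2.37,2.84) {\footnotesize $(a_1,a_2,*)$};
\node[left] at (0,0) {$w$};
\node[left] at (0,3) {$v$};
\node[right] at (3,3) {$u$};
\end{tikzpicture}
\caption{The rectilinear map from a triangle to $\mathbb{R}^3$. The vertices $u,v,w$, in increasing order of color, are sent to $a,b,c\in\mathbb{Z}^3$. The horizontal coordinate is the first jump $t_u$, the vertical one is the second jump $t_u+t_v$, and the thin lines mark the values $1/3$ and $2/3$. The map is affine on each piece; the label gives the coordinates of the image that are constant there, and $*$ marks those that may vary. Each piece maps into an axis-parallel plane.}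
\label{fig:triangle}
\end{figure}

\subsection{Cutting a complex along a grid}

To count pieces such as those in the figure, and again in Section~\ref{sec:embed}, we cut a complex along the preimage of a cubical grid. We recall the terms. A \emph{polytope} is a bounded set defined by finitely many non-strict affine inequalities. A \emph{face} of a polytope $P$ is a set $\{x\in P:\ell(x)=0\}$, where $\ell$ is an affine function with $\ell\ge0$ on $P$. A point $x\in P$ lies in the \emph{relative interior} of $P$ if for every $x'\in P$ the point $x+\epsilon(x-x')$ is in $P$ for all small $\epsilon>0$. Every point of $P$ lies in the relative interior of exactly one face of $P$. A \emph{polyhedral complex} is a locally finite family $\mathcal{P}$ of nonempty polytopes, its \emph{cells}, such that every nonempty face of a cell is a cell and the intersection of two cells is a face of each, possibly empty. Each point $x$ of the union $|\mathcal{P}|$ lies in the relative interior of exactly one cell, its \emph{carrier}, and the carrier is a face of every cell that contains $x$. Two examples are $X$ itself and the \emph{unit cubing} $\mathcal{C}^d$ of $\mathbb{R}^d$, whose cells are the products $F_1\times\dots\times F_d$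 with each factor of the form $\{z\}$ or $[z,z+1]$, $z\in\mathbb{Z}$.

\begin{lemma}\label{lem:cut}
Let $\mathcal{P}$ be a finite polyhedral complex and let $\phi\colon|\mathcal{P}|\to\mathbb{R}^d$ be affine on each cell. The nonempty sets $Q\cap\phi^{-1}(F)$ with $Q\in\mathcal{P}$ and $F\in\mathcal{C}^d$ form a finite polyhedral complex $\mathcal{P}_\phi$, and every cell of $\mathcal{P}$ is a union of cells of $\mathcal{P}_\phi$. If $x\in|\mathcal{P}|$ has carrier $Q_0$ in $\mathcal{P}$ and $\phi(x)$ has carrier $F_0$ in $\mathcal{C}^d$, then the carrier of $x$ in $\mathcal{P}_\phi$ is $Q_0\cap\phi^{-1}(F_0)$.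
\end{lemma}

\begin{proof}
The sets are polytopes because $\phi$ is affine on $Q$, there are finitely many because $\phi$ is bounded, and $Q=\bigcup_F Q\cap\phi^{-1}(F)$. We make two observations.

(i) If $Q'$ is a face of $Q$ cut out by $\ell$ and $F'$ is a face of $F$ cut out by $\ell'$, then $\ell+\ell'\circ\phi$ is affine and nonnegative on $Q\cap\phi^{-1}(F)$ and vanishes exactly on $Q'\cap\phi^{-1}(F')$. So the latter set is a face of the former.

(ii) With $x,Q_0,F_0$ as in the statement, let $x'\in Q_0\cap\phi^{-1}(F_0)$. For small $\epsilon>0$ the point $x+\epsilon(x-x')$ lies in $Q_0$, and its image $\phi(x)+\epsilon(\phi(x)-\phi(x'))$ lies in $F_0$. So $x$ is in the relative interior of $Q_0\cap\phi^{-1}(F_0)$.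

Let $G$ be a nonempty face of $P=Q\cap\phi^{-1}(F)$, and take $x$ in the relative interior of $G$. The carriers $Q_0$ and $F_0$ are faces of $Q$ and $F$. By (i) and (ii), $Q_0\cap\phi^{-1}(F_0)$ is a face of $P$ with $x$ in its relative interior, so it equals $G$, and $G\in\mathcal{P}_\phi$. The intersection of $Q_1\cap\phi^{-1}(F_1)$ and $Q_2\cap\phi^{-1}(F_2)$ is $(Q_1\cap Q_2)\cap\phi^{-1}(F_1\cap F_2)$, which is empty or, by (i), a face of both. The last assertion is (ii).
\end{proof}

\subsection{Cells and flats}

Apply Lemma~\ref{lem:cut} to $X$ and the linear map $nT=(nT_1,\dots,nT_L)\colon|X|\to[0,n]^L$, and call the result $\mathcal{P}$. For each cell $Q\in\mathcal{P}$ fix a point $x_Q$ in its relative interior, and let $\tau(Q)$ and $F(Q)$ be the carriers of $x_Q$ in $X$ and of $nT(x_Q)$ in $\mathcal{C}^L$. Then $Q=\tau(Q)\cap(nT)^{-1}(F(Q))$. The cube $[0,n]^L$ contains $(2n+1)^L$ cells of $\mathcal{C}^L$, so each simplex $\tau$ equals $\tau(Q)$ for at most $(2n+1)^L$ cells $Q$.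

\begin{lemma}\label{lem:flat}
Let $Q\in\mathcal{P}$ and $\tau=\tau(Q)$. The map $f$ is affine on $Q$, and there is a pattern $\pi=(B,\kappa)$ with $|B|=n-k$, fitted by $\tau$, such that $(f_i(x))_{i\in B}=y_\pi(\tau)$ for all $x\in Q$.
\end{lemma}

\begin{proof}
Write $F(Q)=F_1\times\dots\times F_L$. Let $\psi_i(s)=\min(\max(s,\frac{i-1}n),\frac in)$. For $s\le s'$ we have $|[s,s']\cap I_i|=\psi_i(s')-\psi_i(s)$, so $|U_j\cap I_i|=\psi_i(T_j)-\psi_i(T_{j-1})$. On $Q$ the function $nT_j$ takes values in $F_j$, so $T_j$ stays in one of the intervals $I_1,\dots,I_n$, and $\psi_i$ is affine on each of them. Hence each $\psi_i(T_j)$ is affine on $Q$, and so is $f_i$ by \eqref{eq:f}.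

Call $i\in[n]$ \emph{split} if $F_j=[i-1,i]$ for some $j$. Since $F(Q)$ is the carrier of $nT(x_Q)$, this means that some $T_j(x_Q)$ lies in the interior of $I_i$. If $\tau$ has colors $j_0<\dots<j_m$, then $T_j(x_Q)$ changes with $j$ only at these colors, so its values are among $0$, $T_{j_0}(x_Q),\dots,T_{j_{m-1}}(x_Q)$ and $T_{j_m}(x_Q)=1$. At most $m\le k$ of these lie in $(0,1)$, so at most $k$ indices are split.

Let $i$ be not split. Then every $F_j$ lies in $(-\infty,i-1]$ or in $[i,\infty)$. Let $\kappa(i)$ be the least $j$ with $F_j\subset[i,\infty)$; it exists because $F_L=\{n\}$. For every $x\in Q$ we get $T_{\kappa(i)}(x)\ge\frac in$ and $T_{\kappa(i)-1}(x)\le\frac{i-1}n$, the latter by minimality of $\kappa(i)$, or by $T_0=0$ if $\kappa(i)=1$. So $I_i\subset U_{\kappa(i)}(x)$. In particular $U_{\kappa(i)}(x)$ has positive length, so $\kappa(i)\in\chi(\tau)$, and \eqref{eq:f} gives $f_i(x)=(p_{\tau_{\kappa(i)}})_i$. Take for $B$ any set of $n-k$ indices that are not split.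
\end{proof}

Thus $f(Q)$ lies in the axis-parallel $k$-flat on which the coordinates in $B$ are given by an address of $\tau(Q)$, and Lemma~\ref{lem:greedy} bounds how often a flat is used. The next lemma is the only place where \eqref{eq:product} enters: it says that $\mu_B=1$ for $|B|=n-k$.

\begin{lemma}\label{lem:cubes}
Assume \eqref{eq:product}. Each integer unit cube meets $f(Q)$ for at most
\[
C_2=(L+1)^n\,2^n\,C_1\,(2n+1)^L
\]
cells $Q\in\mathcal{P}$.
\end{lemma}

\begin{proof}
Suppose that $f(Q)$ meets $z+[0,1]^n$, and let $\pi=(B,\kappa)$ be as in Lemma~\ref{lem:flat}. The $i$-th entry of $y=y_\pi(\tau(Q))$ is an integer in $[z_i,z_i+1]$, so it is $z_i$ or $z_i+1$. There are at most $(L+1)^n$ choices of $\pi$ and then $2^{n-k}\le2^n$ choices of $y$. Given $\pi$ and $y$, Lemma~\ref{lem:greedy} allows at most $C_1\mu_B=C_1$ simplices $\tau(Q)$, and each accounts for at most $(2n+1)^L$ cells.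
\end{proof}

We also need the following standard fact \cite[Prop.~2.9]{RS}: \emph{a finite polyhedral complex can be triangulated without adding vertices.} That is, there is a simplicial complex with the same vertices (the $0$-dimensional cells) such that each of its simplices lies in a cell and each cell is a union of its simplices.

\begin{proof}[Proof of Theorem~\ref{thm:mult}]
The map $f$ takes values in $\prod_i[1,R_i]$ and is affine on each simplex of a triangulation of $\mathcal{P}$, so it is PL. Let $D$ be an integer unit cube. If $f(\Delta)$ meets $D$, then $f(Q)$ meets $D$ for some cell $Q\subset\Delta$, since $\Delta$ is a union of cells. If $Q\subset\Delta$, then $x_Q\in\Delta$, so $\tau(Q)$ is a face of $\Delta$; a fixed vertex of $\tau(Q)$ lies in at most $L$ simplices, so $Q$ lies in at most $L$ simplices $\Delta$. By Lemma~\ref{lem:cubes}, $D$ meets $f(\Delta)$ for at most $LC_2$ simplices. The last sentence of the theorem is the case $R_i=\lceil N^{1/(n-k)}\rceil$.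
\end{proof}

The dependence on $L$ cannot be removed here: a cube that contains the image of a vertex meets the images of all simplices containing that vertex.

\section{From bounded multiplicity to a thick embedding}\label{sec:embed}

Now let $n\ge2k+1$ and assume \eqref{eq:product}. Moving the vertices of a triangulation of $\mathcal{P}$ into general position would turn $f$ into an embedding, but its thickness would depend on $X$. To get a thickness that depends only on $n$ and $L$, we arrange that only boundedly many local pictures can occur. This takes two steps: cut $X$ so finely that each simplex maps into a unit cube, with boundedly many vertices per cube; then move each vertex to a position taken from a periodic set that is fixed in advance.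

\subsection{A triangulation at unit scale}

Apply Lemma~\ref{lem:cut} to $\mathcal{P}$ and $f$, and let $X'$ be a triangulation of $\mathcal{P}_f$ without new vertices. Then $X'$ is a subdivision of $X$: each simplex of $X$ is a union of simplices of $X'$, and these have dimension at most $k$. Each simplex of $X'$ lies in a cell $Q\cap f^{-1}(F)$, so $f$ maps it into an integer unit cube.

\begin{lemma}\label{lem:vertices}
Each integer unit cube $D$ contains $f(v)$ for at most $q=3^nC_2$ vertices $v$ of $X'$.
\end{lemma}

\begin{proof}
A vertex $v$ of $X'$ is a $0$-cell of $\mathcal{P}_f$, hence its own carrier. By Lemma~\ref{lem:cut}, $\{v\}=Q_0\cap f^{-1}(F_0)$, where $Q_0$ and $F_0$ are the carriers of $v$ in $\mathcal{P}$ and of $f(v)$ in $\mathcal{C}^n$. So $v$ is determined by $(Q_0,F_0)$. If $f(v)\in D$, then $F_0$ is one of the $3^n$ nonempty faces of $D$, and $Q_0$ is one of the at most $C_2$ cells whose image meets $D$.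
\end{proof}

For a vertex $v$ of $X'$ let $z(v)=\lfloor f(v)\rfloor\in\mathbb{Z}^n$, coordinatewise. If $z(v)=z$, then $f(v)\in z+[0,1]^n$, so each $z$ occurs for at most $q$ vertices. We can therefore choose labels $\lambda(v)\in[q]$ such that $v\mapsto(z(v),\lambda(v))$ is injective. Call a nonempty finite set $A\subset\mathbb{Z}^n\times[q]$ a \emph{cluster} if $\|z-z'\|_\infty\le1$ for all $(z,\lambda),(z',\lambda')\in A$. If a simplex $\sigma$ of $X'$ maps into $z_0+[0,1]^n$, then $z(v)\in z_0+\{0,1\}^n$ for its vertices. So the set $A(\sigma)$ of pairs $(z(v),\lambda(v))$, for $v$ a vertex of $\sigma$, is a cluster with at most $k+1$ elements.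

\subsection{Periodic general position}

Recall that points $g_0,\dots,g_r\in\mathbb{R}^n$ are \emph{affinely independent} if $g_1-g_0,\dots,g_r-g_0$ are linearly independent; equivalently, a combination $\sum_s t_sg_s$ with $\sum_s t_s=1$ determines its coefficients. In that case the convex hulls of two disjoint subfamilies are disjoint. The next lemma makes no reference to $X$. The period $4$ is chosen so that lattice points within $\ell^\infty$-distance $3$ have different residues and can be perturbed independently, while clusters that contain points farther apart are separated without any perturbation.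

\begin{lemma}\label{lem:gp}
For all integers $n,q\ge1$ there are $\delta=\delta(n,q)\in(0,1]$ and a map $G\colon\mathbb{Z}^n\times[q]\to\mathbb{R}^n$ with $G(z,\lambda)\in z+[0,1)^n$ such that, for any clusters $A_1,A_2$ with $|A_1\cup A_2|\le n+1$:
\begin{enumerate}
\item[(a)] the points $G(\alpha)$, $\alpha\in A_1\cup A_2$, are affinely independent, or the convex hulls of $G(A_1)$ and $G(A_2)$ are at distance at least $1$;
\item[(b)] if $A_1\cap A_2=\emptyset$, the convex hulls of $G(A_1)$ and $G(A_2)$ are at distance at least $\delta$.
\end{enumerate}
\end{lemma}

\begin{proof}
For a function $h\colon(\mathbb{Z}/4)^n\times[q]\to\mathbb{R}^n$ put $G(z,\lambda)=z+h(z\bmod4,\lambda)$. Then $G(z+4u,\lambda)=G(z,\lambda)+4u$ for $u\in\mathbb{Z}^n$. Call $A\subset\mathbb{Z}^n\times[q]$ \emph{tight} if $\|z-z'\|_\infty\le3$ for all $(z,\lambda),(z',\lambda')\in A$. Up to translation by $4\mathbb{Z}^n$ there are finitely many tight sets: translate one element into $\{0,\dots,3\}^n\times[q]$, and all elements fall into $\{-3,\dots,6\}^n\times[q]$.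

\emph{Choice of $h$.} Let $A=\{(z_s,\lambda_s):0\le s\le r\}$ be a tight set with $r+1$ elements, $1\le r\le n$, and put $g_s=G(z_s,\lambda_s)$. The indices $(z_s\bmod4,\lambda_s)$ are distinct, because a nonzero vector with entries in $[-3,3]$ is not in $4\mathbb{Z}^n$. Let $P_A(h)$ be the determinant of the $r\times r$ matrix formed by the first $r$ coordinates of $g_1-g_0,\dots,g_r-g_0$. It is a polynomial in the entries of $h$. It is not the zero polynomial: the vectors $h(z_s\bmod4,\lambda_s)$ are independent variables, so we can make $g_s-g_0$ the $s$-th standard basis vector. Translating $A$ by $4\mathbb{Z}^n$ does not change $P_A$. The product of the $P_A$ over finitely many representatives $A$ is a nonzero polynomial, so it does not vanish identically on the open set of $h$ with values in $(0,1)^n$. Fix such an $h$ at which it is nonzero. Then every tight set with at most $n+1$ elements has affinely independent images.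

\emph{Part (a).} If $A_1\cup A_2$ is tight, the first alternative holds. Otherwise two elements have first components that differ by at least $4$ in some coordinate $i$. They lie in different clusters; after exchanging $A_1$ and $A_2$ if necessary, they are $(z,\lambda)\in A_1$ and $(z',\lambda')\in A_2$ with $z'_i\ge z_i+4$. Every point of $G(A_1)$ has $i$-th coordinate less than $(z_i+1)+1$, and every point of $G(A_2)$ has $i$-th coordinate at least $z'_i-1\ge z_i+3$. These bounds pass to the convex hulls, whose distance is therefore at least $1$.

\emph{Part (b).} If $A_1\cup A_2$ is not tight, the distance is at least $1$, as just shown. If it is tight, the hulls are disjoint compact sets by affine independence, so their distance is positive. Up to translation by $4\mathbb{Z}^n$, which preserves the distance, there are finitely many such pairs $(A_1,A_2)$. Let $\delta$ be the minimum of $1$ and these distances.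
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}

Take $G$ and $\delta$ from Lemma~\ref{lem:gp} with $q=3^nC_2$, so that $\delta$ depends only on $n$ and $L$. Let $g\colon|X|\to\mathbb{R}^n$ be affine on each simplex of $X'$, with $g(v)=G(z(v),\lambda(v))$ at the vertices. For a simplex $\sigma$ of $X'$, the image $g(\sigma)$ is the convex hull of $G(A(\sigma))$. For two simplices $\sigma_1,\sigma_2$ of $X'$ we have
\[
|A(\sigma_1)\cup A(\sigma_2)|\le 2k+2\le n+1,
\]
so Lemma~\ref{lem:gp} applies to them. This is the only use of the hypothesis $n\ge2k+1$.

\emph{The map $g$ is an embedding.} Let $x_1\ne x_2$ in $|X|$, with $x_r$ in the simplex $\sigma_r$ of $X'$. Write $x_r=\sum_v t^r_v\,v$, where $v$ runs over the vertices of $\sigma_1$ and $\sigma_2$ and $t^r_v$ is the barycentric coordinate of $x_r$ in $\sigma_r$, or $0$ if $v\notin\sigma_r$. The coefficient vectors $t^1,t^2$ differ because $x_1\ne x_2$, and $g(x_r)=\sum_v t^r_v\,g(v)$. In the first alternative of Lemma~\ref{lem:gp}(a) the points $g(v)$ are affinely independent (distinct vertices have distinct pairs), so $g(x_1)\neq g(x_2)$. In the second, $|g(x_1)-g(x_2)|\ge1$. So $g$ is a continuous injection of a compact space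 into $\mathbb{R}^n$, hence an embedding.

\emph{The map $g$ is $\delta$-thick.} Let $\Delta_1,\Delta_2$ be non-adjacent simplices of $X$. Each is a union of simplices of $X'$. If $\sigma_r\subset\Delta_r$ are simplices of $X'$, they have no common vertex because $\Delta_1\cap\Delta_2=\emptyset$, so $A(\sigma_1)\cap A(\sigma_2)=\emptyset$. By Lemma~\ref{lem:gp}(b) the distance between $g(\sigma_1)$ and $g(\sigma_2)$ is at least $\delta$, and so is the distance between $g(\Delta_1)$ and $g(\Delta_2)$.

\emph{Size.} Since $1\le f_i\le R_i$, we have $1\le z(v)_i\le R_i$, so $g(v)\in\prod_i[1,R_i+1]$. By convexity $g(|X|)$ lies in this box, which has sides $R_i$.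

The map $\delta^{-1}g$ is a $1$-thick PL embedding into a box with sides $\delta^{-1}R_i$. This proves Theorem~\ref{thm:main} with $C=\delta^{-1}$. \qed

\begin{remark}
For $n=2k$ an embedding need not exist. With $k=1$, $n=2$ and $L=5$, a disjoint union of any number of copies of the complete graph on five vertices does not embed in the plane, although Theorem~\ref{thm:mult} applies to it.
\end{remark}

\section{Lower bounds from topological overlap}\label{sec:lower}

The heuristic of Section~\ref{sec:intro} asks for complexes whose simplices are forced to stretch. A cleaner way to exploit this is to slice. Project the box onto its $k$ longest sides. If some point of $\mathbb{R}^k$ is covered by a fixed fraction of the $k$-simplices, then the fiber over it, a box spanned by the $n-k$ shortest sides, meets all of them and must be large.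

For $k=1$ such a point comes from edge expansion. Suppose that a graph with vertex set $V$ has at least $\eta|W|$ edges leaving each $W\subset V$ with $|W|\le|V|/2$, and that $|V|\ge2$. Given a continuous map to $\mathbb{R}$, let $W$ consist of $\lfloor|V|/2\rfloor$ vertices with the smallest images, and let $y$ be the largest image of a vertex of $W$. By the intermediate value theorem, $y$ lies in the image of each of the at least $\eta\lfloor|V|/2\rfloor$ edges leaving $W$. In all dimensions we use the following theorem of Evra and Kaufman \cite{EK}, obtained via the overlap criterion of Gromov and of Dotterrer, Kaufman and Wagner \cite{DKW}.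

\begin{theorem}\label{thm:overlap}
For every $k\ge1$ there are $\varepsilon_k>0$ and an infinite family of $k$-dimensional complexes of uniformly bounded degree, with the number of $k$-simplices unbounded, such that for every continuous map of a member of the family to $\mathbb{R}^k$ some point of $\mathbb{R}^k$ lies in the images of at least an $\varepsilon_k$-fraction of the $k$-simplices.
\end{theorem}

For $k=0$ the same statement holds for finite sets of points with $\varepsilon_0=1$, since $\mathbb{R}^0$ is a single point.

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
\emph{The complexes.} Choose members of the family whose numbers of $k$-simplices tend to infinity, and let $L_k$ bound the number of simplices at a vertex. Let $X_s$ be the subcomplex of the $s$-th member formed by the $k$-simplices and their faces, and let $N_s$ be its number of simplices. It has the same $k$-simplices, so $N_s\to\infty$. It has the same overlap property, because a continuous map from this closed subset to $\mathbb{R}^k$ extends to the whole complex by Tietze's extension theorem, applied to each coordinate. The purpose of this step is to make the $k$-simplices a fixed fraction of all simplices.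 Every simplex contains a vertex, so $X_s$ has at least $N_s/L_k$ vertices; every vertex lies in a $k$-simplex, so $X_s$ has at least $N_s/((k+1)L_k)$ simplices of dimension $k$. Put
\[
c_k=\frac{\varepsilon_k}{\big((k+1)L_k\big)^2}.
\]

\emph{The fiber.} Let $I$ be a continuous map from $X_s$ to the box $\prod_i[a_i,a_i+S_i]$, with the coordinates numbered so that $S_1\le\dots\le S_n$. Compose $I$ with the projection to the last $k$ coordinates, and let $y\in\mathbb{R}^k$ be a point given by the overlap property. Then
\[
\Phi=\prod_{i=1}^{n-k}[a_i,a_i+S_i]\times\{y\}
\]
meets $I(\Delta)$ for all $\Delta$ in a set $\mathcal{S}$ of at least $\varepsilon_kN_s/((k+1)L_k)$ simplices of dimension $k$.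

\emph{Part (1).} A $k$-simplex shares a vertex with at most $(k+1)L_k$ simplices, itself included. Repeatedly select a simplex of $\mathcal{S}$ and delete it together with those that share a vertex with it. This yields at least $c_kN_s$ pairwise non-adjacent simplices. Choose a point of $\Phi$ in the image of each. Since $I$ is $1$-thick, these points are pairwise at distance at least $1$. The interval $[a_i,a_i+S_i]$ is covered by $\lfloor nS_i\rfloor+1$ half-open intervals of length $1/n$, so $\Phi$ is covered by at most $\prod_{i\le n-k}(nS_i+1)$ products of such intervals. Two points of one product are at distance less than $\sqrt{n-k}/n\le1$, so each product contains at most one chosen point. Hence $\prod_{i\le n-k}(nS_i+1)\ge c_kN_s$.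

A ball of radius $R$ lies in a cube of side $2R$, so $(2nR+1)^{n-k}\ge c_kN_s$. For $s$ so large that $(c_kN_s)^{1/(n-k)}\ge2$, this gives $2nR\ge\frac12(c_kN_s)^{1/(n-k)}$, which is the claim with $c(n,k)=c_k^{1/(n-k)}/(4n)$.

\emph{Part (2).} The interval $[a_i,a_i+S_i]$ is covered by the intervals $[z,z+1]$ with integers $\lfloor a_i\rfloor\le z\le\lfloor a_i+S_i\rfloor$, and there are fewer than $S_i+2$ of them. Taking $\lfloor y\rfloor$ for the last $k$ coordinates of the corner, we cover $\Phi$ by at most $\prod_{i\le n-k}(S_i+2)$ integer unit cubes. Each simplex of $\mathcal{S}$ has an image that meets one of these cubes, and each cube meets the images of at most $P$ simplices. Therefore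
\[
P\prod_{i=1}^{n-k}(S_i+2)\ge|\mathcal{S}|\ge\frac{\varepsilon_kN_s}{(k+1)L_k}\ge c_kN_s .\qedhere
\]
\end{proof}

\begin{thebibliography}{9}

\bibitem{DKW}
Dotterrer, Kaufman, Wagner, \emph{On expansion and topological overlap}, Geom. Dedicata 195 (2018).

\bibitem{EK}
S. Evra, T. Kaufman, \emph{Bounded degree cosystolic expanders of every dimension}, STOC 2016 and J. Amer. Math. Soc. 37 (2024).

\bibitem{GG}
Misha Gromov, Larry Guth, \emph{Generalizations of the Kolmogorov-Barzdin embedding estimates}, arXiv:1103.3423 (2011).

\bibitem{RS}
Rourke, Sanderson, \emph{Introduction to Piecewise-Linear Topology}.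

\end{thebibliography}
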